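\title{Bloch eigenvalues of an optical potential never return to the real line}

\begin{abstract}
We study the Bloch eigenvalues of the Schr\"odinger operator with the complex periodic potential $(1+2V)e^{2ix}+(1-2V)e^{-2ix}$ as the parameter $V$ increases from $\frac12$. We prove that an eigenvalue that has left the real line never returns to it. The proof studies the Hill discriminant $\Delta(\lambda,\tau)$, $\tau=4V^2-1$: at every real critical point of $\Delta(\cdot,\tau)$ with $\Delta\le2$ both $\Delta_{\lambda\lambda}$ and $\Delta_\tau$ are positive, so real eigenvalues can be lost but not gained. The main tool is the identity $\Delta=2\cos2\vartheta+4/r^2$, where $r$ and $\vartheta$ are the amplitude and the phase of a solution on a line parallel to the imaginary axis. We also describe all real eigenvalues for every $V>\frac12$, count the nonreal ones, and show that irreversibility fails for the equation $\Delta=h$ when $h$ is slightly larger than $2$.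
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For real $V\ge\frac12$ consider the optical potential
\[
q(x)=(1+2V)e^{2ix}+(1-2V)e^{-2ix}=2\cos2x+4iV\sin2x
\]
and the operator $L(V)=-\frac{d^2}{dx^2}+q$ in $L_2(-\infty,\infty)$ with domain $W_2^2(-\infty,\infty)$. Its spectrum is the union over $t\in(-1,1]$ of the spectra of the operators $L_t(V)$ generated in $L_2[0,\pi]$ by the expression $-\psi''+q\psi$ and the boundary conditions
\[
\psi(\pi)=e^{i\pi t}\psi(0),\qquad \psi'(\pi)=e^{i\pi t}\psi'(0).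
\]
The eigenvalues of $L_t(V)$ are the \emph{Bloch eigenvalues}; $t=0$ gives the periodic and $t=1$ the antiperiodic ones.

The potential satisfies $\overline{q(-x)}=q(x)$. If an eigenfunction $\psi$ of $L_t(V)$ is continued to the line by $\psi(x+\pi)=e^{i\pi t}\psi(x)$, then $\overline{\psi(-x)}$ obeys the same rule and belongs to the conjugate eigenvalue. So the eigenvalues of $L_t(V)$ lie symmetrically about the real line, and an isolated simple real eigenvalue cannot move off it: eigenvalues leave the line by colliding. At $V=\frac12$ they are the real numbers $(2n+t)^2$, $n\in\mathbb Z$ (Section~\ref{sec:disc}). As $V$ grows, only the imaginary part of $q$ grows, and one expects more and more collisions. The symmetry, however, does not distinguish a direction: it allows equally well that two conjugate eigenvalues meet on the real line and continue along it. The \emph{irreversibility principle} conjectured in \cite{Veliev} says that this does not happen: Bloch eigenvalues never come back to the real line after leaving it.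

To make this precise without choosing a labeling of the eigenvalues, fix $t$ and call a continuous function $\lambda\colon[a,b]\to\mathbb C$, $[a,b]\subset[\frac12,\infty)$, a \emph{Bloch eigenvalue curve} if $\lambda(V)$ is an eigenvalue of $L_t(V)$ for every $V\in[a,b]$. At multiple eigenvalues every continuous choice is allowed.

\begin{theorem}[Irreversibility]\label{thm:main}
For every $t\in(-1,1]$ and all $\frac12\le a<b$ there is no Bloch eigenvalue curve $\lambda$ on $[a,b]$ with $\operatorname{Im}\lambda(a)\ne0$ and $\operatorname{Im}\lambda(b)=0$.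
\end{theorem}

All values of $t$ are handled by one function. Let $\Delta$ be the \emph{discriminant}, the trace of the shift $\psi(x)\mapsto\psi(x+\pi)$ on the two-dimensional space of solutions of $-\psi''+q\psi=\lambda\psi$. We shall see in Section~\ref{sec:disc} that it depends on $V$ only through
\[
\tau=4V^2-1,
\]
that $\Delta(\lambda,\tau)$ is entire in both variables and real for real arguments, and that $\lambda$ is an eigenvalue of $L_t(V)$ exactly when $\Delta(\lambda,\tau)=2\cos\pi t$. Real eigenvalues are the points where the graph of $\Delta(\cdot,\tau)$ meets a level $h\in[-2,2]$, and collisions take place at critical points of the graph. The heart of the paper is the following statement about them; subscripts denote partial derivatives.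

\begin{theorem}[Critical points]\label{thm:A}
Let $\tau>0$ and $\lambda\in\mathbb R$. Then $\Delta(\lambda,\tau)>-2$. If $\Delta_\lambda(\lambda,\tau)=0$ and $\Delta(\lambda,\tau)\le2$, then $\lambda>1$, $\Delta_{\lambda\lambda}(\lambda,\tau)>0$ and $\Delta_\tau(\lambda,\tau)>0$.
\end{theorem}

In words: at or below the level $2$ the graph has only nondegenerate minima as critical points, and every one of them rises as $V$ grows. The same tools give a complete description of the real eigenvalues. \emph{Multiplicity} always means multiplicity as a zero of $\Delta(\cdot,\tau)-2\cos\pi t$, and nonreal eigenvalues are counted with it.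

\begin{theorem}[Classification]\label{thm:class}
For $t=1$ there are no real eigenvalues when $V>\frac12$. For each $t\in[0,1)$ there are numbers $\frac12<V_0(t)<V_1(t)<\cdots\to\infty$ such that for $V>\frac12$ the real eigenvalues of $L_t(V)$ are exactly the following. For each $j\ge0$: two simple ones if $V<V_j(t)$, tending to $(2j+t)^2$ and $(2j+2-t)^2$ as $V\to\frac12$; one double one if $V=V_j(t)$; none if $V>V_j(t)$. Eigenvalues attached to different $j$ are different. Each $V_j$ is continuous and strictly decreasing on $[0,1)$, with $V_j(t)\to\frac12$ as $t\to1$. The number of nonreal eigenvalues is exactly $2\,\#\{j:V_j(t)<V\}$. For $t\in(-1,0)$ the same holds with $|t|$ in place of $t$.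
\end{theorem}

For $t=0$, for instance, the pairs start from $(0,4)$, $(4,16)$, $(16,36),\dots$, and they collide in this order.

Irreversibility is not a consequence of the symmetry alone, and the bound $2$ in Theorem~\ref{thm:A} cannot be raised. For real $h$ call a continuous $\lambda\colon[a,b]\to\mathbb C$, $[a,b]\subset[\frac12,\infty)$, an \emph{$h$-curve} if $\Delta(\lambda(V),4V^2-1)=h$ on $[a,b]$, and say that it \emph{returns} if $\operatorname{Im}\lambda(a)\ne0$ and $\operatorname{Im}\lambda(b)=0$.

\begin{theorem}[Range of levels]\label{thm:sharp}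
\textup{(i)} For every real $h\le2$ no $h$-curve returns. \textup{(ii)} There is $h_0>2$ such that for every $h\in(2,h_0)$ some $h$-curve returns.
\end{theorem}

Theorem~\ref{thm:main} is part (i) for $h=2\cos\pi t$. The periodic level $t=0$ is thus the sharp upper end of the range of real levels on which the principle holds, and all Bloch eigenvalues lie within this range.

Section~\ref{sec:model} shows the mechanism on a $2\times2$ matrix, derives Theorem~\ref{thm:sharp}(i) from Theorem~\ref{thm:A}, and outlines the proof of the latter, which occupies Sections~\ref{sec:sub}--\ref{sec:sign}. Theorems~\ref{thm:class} and~\ref{thm:sharp}(ii), proved in Sections~\ref{sec:class} and~\ref{sec:above}, are not used for Theorem~\ref{thm:main}. Throughout, $W(u,v)=uv'-u'v$ is the Wronskian; it is constant when $u,v$ solve the same equation $u''=Qu$.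

\section{The discriminant}\label{sec:disc}

The coefficients of $-\psi''+q\psi=\lambda\psi$ are entire in $x$, hence so are all solutions, and we may translate $x$ in complex directions. Put $y=ix+\frac12\log(1+2V)$ and $u(y)=\psi(x)$. Then $e^{2y}=(1+2V)e^{2ix}$ and $-\tau e^{-2y}=(1-2V)e^{-2ix}$, so $q=e^{2y}-\tau e^{-2y}$, and since $\psi''=-u''$ the equation becomes
\begin{equation}\label{eq:ode}
u''=(\lambda+\tau e^{-2y}-e^{2y})\,u .
\end{equation}
It contains $V$ only through $\tau$. On the solutions of \eqref{eq:ode} let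
\[
(Mu)(y)=u(y-i\pi),\qquad \Delta(\lambda,\tau)=\operatorname{tr}M .
\]
Since $W(Mu,Mv)=W(u,v)$, we have $\det M=1$, and therefore $\operatorname{tr}M^{-1}=\operatorname{tr}M$. The shift $x\mapsto x+\pi$ is $M^{-1}$, so $\Delta$ is the discriminant of Section~\ref{sec:intro}.

A third form of the equation has a symmetric potential. Let $s^2=\tau\neq0$ and $z=\frac\pi4+i(y-\frac12\log s)$. Then $e^{2iz}=ise^{-2y}$ and $e^{-2iz}=-is^{-1}e^{2y}$, so $2is\cos2z=e^{2y}-\tau e^{-2y}$, and \eqref{eq:ode} turns into the Mathieu equation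
\begin{equation}\label{eq:mathieu}
-w''+2is\cos(2z)\,w=\lambda w ,
\end{equation}
in which $M$ is the shift $z\mapsto z+\pi$. For $0\le V<\frac12$ the number $s$ is imaginary and the potential in \eqref{eq:mathieu} is real, so the boundary value problems are symmetric and all their eigenvalues are real; this is why the question starts at $V=\frac12$. From now on $\tau\ge0$, unless complex values are admitted explicitly, and $s=\sqrt\tau$.

\begin{lemma}\label{lem:disc}
\textup{(a)} $\lambda$ is an eigenvalue of $L_t(V)$ if and only if $\Delta(\lambda,\tau)=2\cos\pi t$.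

\textup{(b)} $\Delta$ is entire in $(\lambda,\tau)$ and real for real $(\lambda,\tau)$. Hence for real $\tau$ and $h$ the zeros of $\Delta(\cdot,\tau)-h$ are symmetric about the real line.

\textup{(c)} $\Delta(\lambda,0)=2\cos\pi\sqrt\lambda$, and, uniformly for $\tau$ in bounded subsets of $[0,\infty)$,
\begin{equation}\label{eq:asym}
\Delta(\lambda,\tau)=2\cos\pi\sqrt\lambda+O\bigl(|\lambda|^{-1/2}e^{\pi|\operatorname{Im}\sqrt\lambda|}\bigr),\qquad|\lambda|\to\infty .
\end{equation}
\end{lemma}

\begin{proof}
(a) A solution $\psi$ satisfies the boundary conditions exactly when the solutions $\psi(x+\pi)$ and $e^{i\pi t}\psi(x)$ have the same data at $x=0$, that is, coincide. So $\lambda$ is an eigenvalue if and only if $e^{i\pi t}$ is a root of the characteristic polynomial $\mu^2-\Delta\mu+1$ of the shift, which means $\Delta=e^{i\pi t}+e^{-i\pi t}$.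

(b) Let $u_1,u_2$ solve \eqref{eq:ode} with $u_1(0)=u_2'(0)=1$, $u_1'(0)=u_2(0)=0$. They are entire in $(y,\lambda,\tau)$, and in this basis $\operatorname{tr}M=u_1(-i\pi)+u_2'(-i\pi)$, $\operatorname{tr}M^{-1}=u_1(i\pi)+u_2'(i\pi)$. For real $(\lambda,\tau)$ the $u_j$ are real on $\mathbb R$, so $u_j(\bar y)=\overline{u_j(y)}$ and $\overline{\operatorname{tr}M}=\operatorname{tr}M^{-1}=\operatorname{tr}M$.

(c) Let $k=\sqrt\lambda\neq0$, $\beta=|\operatorname{Im}k|$, $Q_0(z)=2is\cos2z$, and let $w_1,w_2$ be the solutions of \eqref{eq:mathieu} with $w_1(0)=w_2'(0)=1$, $w_1'(0)=w_2(0)=0$, so that $\Delta=w_1(\pi)+w_2'(\pi)$ for $\tau>0$. They satisfy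
\[
w_1=\cos kz+\int_0^z\frac{\sin k(z-\zeta)}{k}\,Q_0w_1\,d\zeta,\qquad
w_2=\frac{\sin kz}{k}+\int_0^z\frac{\sin k(z-\zeta)}{k}\,Q_0w_2\,d\zeta .
\]
For $z\ge0$ we have $|\cos kz|,|\sin kz|\le e^{\beta z}$ and $|Q_0|\le2s$. By induction the $n$th term of the iteration series is at most $e^{\beta z}(2sz/|k|)^n/n!$ for $w_1$, and $|k|^{-1}$ times this for $w_2$. With $K=2\pi s$ and $0\le z\le\pi$ this gives
\[
|w_1-\cos kz|\le e^{\beta z}\bigl(e^{K/|k|}-1\bigr),\qquad |w_2|\le|k|^{-1}e^{\beta z}e^{K/|k|},
\]
and from $w_2'=\cos kz+\int_0^z\cos k(z-\zeta)\,Q_0w_2\,d\zeta$ we get $|w_2'-\cos kz|\le e^{\beta z}\frac{K}{|k|}e^{K/|k|}$. Adding the bounds at $z=\pi$ gives \eqref{eq:asym} for $\tau>0$; letting $s\to0$ in them gives $\Delta(\lambda,0)=2\cos\pi k$.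
\end{proof}

On the real line \eqref{eq:asym} says that $\Delta\to+\infty$ as $\lambda\to-\infty$ and that $\Delta-2\cos\pi\sqrt\lambda\to0$ as $\lambda\to+\infty$, uniformly for bounded $\tau$. At $\tau=0$ the equation $\Delta=2\cos\pi t$ has the roots $(2n+t)^2$, $n\in\mathbb Z$, as stated above.

We shall count zeros by Rouch\'e's theorem (if $|F_1-F_0|<|F_0|$ on a circle, the analytic functions $F_0,F_1$ have equally many zeros inside, with multiplicity), mostly in the following form.

\begin{lemma}\label{lem:zeros}
If $\Delta(\cdot,\tau_0)-h_0$ has no zero on a circle and $n$ zeros inside it, the same is true of $\Delta(\cdot,\tau)-h$ for all $(\tau,h)$ near $(\tau_0,h_0)$.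
\end{lemma}

\begin{proof}
On the circle $|\Delta(\cdot,\tau_0)-h_0|\ge c>0$, and for nearby $(\tau,h)$ the two functions differ there by less than $c$.
\end{proof}

\section{How two eigenvalues collide}\label{sec:model}

\subsection*{Two Fourier modes}
Multiplication by $q$ sends $e^{i(2n+t)x}$ to $(1+2V)e^{i(2n+2+t)x}+(1-2V)e^{i(2n-2+t)x}$. Keep only the modes $e^{itx}$ and $e^{i(t-2)x}$, which for $0\le t<1$ carry the two lowest eigenvalues $t^2$ and $(2-t)^2$ at $V=\frac12$ (for $t=0$ the second is shared with $e^{2ix}$). The truncated matrix and its characteristic polynomial are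
\[
\begin{pmatrix}t^2&1+2V\\ 1-2V&(2-t)^2\end{pmatrix},\qquad
F(\lambda,\tau)=(\lambda-m)^2-4(1-t)^2+\tau,\quad m=1+(1-t)^2 .
\]
The roots $m\pm\sqrt{4(1-t)^2-\tau}$ are real for $\tau<4(1-t)^2$, collide at $\tau=4(1-t)^2$, and stay nonreal afterwards. The reason is visible on the graph of $F(\cdot,\tau)$: its critical point is a minimum, $F_{\lambda\lambda}>0$, and the minimum rises, $F_\tau>0$. Had exactly one of the two signs been reversed, a conjugate pair would land on the real line instead.

For $t$ near $1$ the model is accurate. From Lemma~\ref{lem:disc}(c), $\Delta(1,0)=-2$, $\Delta_\lambda(1,0)=0$, $\Delta_{\lambda\lambda}(1,0)=\pi^2/2$, and Remark~\ref{rem:small} below gives $\Delta_\tau(1,0)=\pi^2/4$. Hence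
\[
\Delta(\lambda,\tau)-2\cos\pi t=\frac{\pi^2}{4}\bigl[(\lambda-1)^2-4(1-t)^2+\tau\bigr]+O\bigl(|\lambda-1|^3+|\lambda-1|\tau+\tau^2+(1-t)^4\bigr).
\]
Theorem~\ref{thm:A} asserts that every collision, for every $t$ and every $V>\frac12$, has the signs of this one. That suffices.

\begin{proof}[Proof of Theorems~\ref{thm:sharp}(i) and~\ref{thm:main}, assuming Theorem~\ref{thm:A}]
Let $h\le2$ and let $\lambda(\cdot)$ be an $h$-curve on $[a,b]$ that returns. Let $V^*$ be the least $V\in[a,b]$ with $\operatorname{Im}\lambda(V)=0$. Then $V^*>a\ge\frac12$, so $\tau^*=4V^{*2}-1>0$, and $\lambda^*=\lambda(V^*)$ is a real zero of $\Delta(\cdot,\tau^*)-h$. For $\tau<\tau^*$ close to $\tau^*$ the function $\Delta(\cdot,\tau)-h$ has the nonreal zero $\lambda(V)$, $V=\frac12\sqrt{1+\tau}$, which tends to $\lambda^*$ as $\tau\uparrow\tau^*$. Choose $\epsilon>0$ such that $\lambda^*$ is the only zero of $\Delta(\cdot,\tau^*)-h$ in $|\lambda-\lambda^*|\le\epsilon$. We show that for such $\tau$ all zeros in this disc are real, which is a contradiction.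

If $\Delta_\lambda(\lambda^*,\tau^*)\ne0$, Lemma~\ref{lem:zeros} gives exactly one zero in the disc for $\tau$ near $\tau^*$. The disc and the zero set are symmetric about the real line, so this zero is real.

If $\Delta_\lambda(\lambda^*,\tau^*)=0$, then $\Delta_{\lambda\lambda}>0$ and $\Delta_\tau>0$ at $(\lambda^*,\tau^*)$ by Theorem~\ref{thm:A}; here $h\le2$ is used. So $\lambda^*$ is a double zero and a strict local minimum, and $\Delta(\lambda^*\pm\epsilon',\tau^*)>h$ for some $\epsilon'\in(0,\epsilon)$. For $\tau$ near $\tau^*$ the disc contains exactly two zeros, and still $\Delta(\lambda^*\pm\epsilon',\tau)>h$. For $\tau<\tau^*$ near $\tau^*$ we have $\Delta(\lambda^*,\tau)<h$ because $\Delta_\tau>0$. By the intermediate value theorem there is a real zero on each side of $\lambda^*$, and these are both zeros in the disc.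

By Lemma~\ref{lem:disc}(a), Bloch eigenvalue curves are the $h$-curves with $h=2\cos\pi t\le2$.
\end{proof}

\subsection*{Plan of the proof of Theorem~\ref{thm:A}}
On a period of \eqref{eq:mathieu} the potential is imaginary and changes sign, and no positivity is in sight. Equation \eqref{eq:ode} on the real $y$-axis, in contrast, has real coefficients. Sections~\ref{sec:sub} and~\ref{sec:polar} construct the solution that decays at $y=-\infty$, encode its oscillation at $y=+\infty$ in one complex number $A=re^{i\vartheta}$, and prove $\Delta=2\cos2\vartheta+4/r^2$. Section~\ref{sec:zeros} locates the zeros of the entire function $A(\cdot,\tau)$ in a quadrant; it follows that the plane curve $\lambda\mapsto A(\lambda,\tau)$ winds around the origin and always bends toward it. The level sets of $\Delta$ in the $A$-plane never bend toward the origin as long as the level is at most $2$, and this gives $\Delta_{\lambda\lambda}>0$ (Section~\ref{sec:convex}). The sign of $\Delta_\tau$ is obtained indirectly. A Fourier computation shows that $\Delta_\tau\ne0$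 at critical points and that a bounded range of $\lambda$ contains no critical point for large $\tau$ (Section~\ref{sec:grad}). A critical point with $\Delta_\tau<0$ would sink, stay trapped in a bounded range, and survive for all larger $\tau$ (Section~\ref{sec:sign}).

\section{The solution that decays at $-\infty$}\label{sec:sub}

As $y\to-\infty$ the term $\tau e^{-2y}$ dominates in \eqref{eq:ode}, and we compare with an equation that has this term and an elementary solution. Two features of the construction are dictated by later use. We need estimates on the closed strip of width $\pi$ around the real axis, since $M$ relates its two boundary lines; and we admit complex $\tau$, so that $\tau$-derivatives can be bounded by Cauchy's estimate (a function analytic and bounded by $C$ on a disc of radius $R$ has derivative at most $C/R$ at the center).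

Let $\Omega=\mathbb C\setminus(-\infty,0]$. For $\tau\in\Omega$, with principal branches, put
\[
X(y)=\sqrt\tau\,e^{-y},\qquad p(y)=\tau^{-1/4}e^{y/2}e^{-X(y)},\qquad g(y)=\lambda-\tfrac14-e^{2y}.
\]
Since $X'=-X$, we have $p'=(\frac12+X)p$ and $p''=(\frac14+X^2)p=(\frac14+\tau e^{-2y})p$. So $u=pf$ solves \eqref{eq:ode} if and only if $(p^2f')'=p^2gf$. The size of the perturbation $g$ is measured by
\[
\kappa(\xi)=|\tau|^{-1/2}\bigl[(|\lambda|+\tfrac14)e^{\xi}+\tfrac13e^{3\xi}\bigr],\qquad\xi\in\mathbb R .
\]

\begin{lemma}\label{lem:sub}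
Equation \eqref{eq:ode} has a solution $\varphi(y;\lambda,\tau)$, analytic in $(y,\lambda,\tau)\in\mathbb C^2\times\Omega$, such that $f=\varphi/p$ is analytic on the same set and satisfies, for $|\operatorname{Im}y-\frac12\arg\tau|\le\frac\pi2$ and $\xi=\operatorname{Re}y$,
\begin{equation}\label{eq:bounds}
|f|\le e^{\kappa(\xi)},\qquad|f-1|\le e^{\kappa(\xi)}-1,\qquad|f'|\le|\tau|^{1/2}e^{-\xi}\kappa(\xi)e^{\kappa(\xi)} .
\end{equation}
For real $\lambda$ and $\tau>0$ the function $\varphi$ is real on $\mathbb R$.
\end{lemma}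

In particular $f\to1$ and $f'$ stays bounded as $\xi\to-\infty$ in the strip.

\begin{proof}
Integrating $(p^2f')'=p^2gf$ twice along the horizontal ray from $-\infty$ to $y$ leads to the kernel $p(y')^2g(y')\int_{y'}^yp^{-2}$. Because $(e^{2X})'=-2Xe^{2X}=-2p^{-2}$, the inner integral equals $\frac12(e^{2X(y')}-e^{2X(y)})$, and with $y'=y-\rho$ we obtain the integral equation
\[
f(y)=1+\frac1{2\sqrt\tau}\int_0^\infty e^{y-\rho}\bigl[1-e^{2X(y)-2X(y-\rho)}\bigr]g(y-\rho)f(y-\rho)\,d\rho .
\]
We solve it on the open set $\mathcal D$ of all $(y,\lambda,\tau)$ with $|\operatorname{Im}y-\frac12\arg\tau|<\frac\pi2$, which is invariant under $y\mapsto y-\rho$. On $\mathcal D$ we have $\arg X=\frac12\arg\tau-\operatorname{Im}y$, so $\operatorname{Re}X>0$; this is what fixes the width of the strip. Since $X(y-\rho)=e^\rho X(y)$,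
\[
\operatorname{Re}\bigl(X(y)-X(y-\rho)\bigr)=(1-e^\rho)\operatorname{Re}X(y)\le0 ,
\]
the bracket is at most $2$ in modulus, and the kernel is bounded by $|\tau|^{-1/2}e^{\xi-\rho}(|\lambda|+\frac14+e^{2(\xi-\rho)})=\kappa'(\xi-\rho)$. Let $f_0=1$ and let $f_n$ be the image of $f_{n-1}$ under the integral operator. By induction
\[
|f_n(y)|\le\int_{-\infty}^\xi\kappa'(\xi')\frac{\kappa(\xi')^{n-1}}{(n-1)!}\,d\xi'=\frac{\kappa(\xi)^n}{n!}.
\]
The integrands are analytic on $\mathcal D$ and locally uniformly dominated, so each $f_n$ is analytic on $\mathcal D$, and so is $f=\sum f_n$. It solves the integral equation and obeys the first two bounds. Differentiating the equation in the horizontal direction (the kernel vanishes at $y'=y$) gives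
\[
f'(y)=p(y)^{-2}\int_{-\infty}^yp^2gf\,dy'=\int_{-\infty}^ye^{y'-y}e^{2X(y)-2X(y')}g(y')f(y')\,dy' .
\]
The last integrand is at most $e^{-\xi}|\tau|^{1/2}\kappa'(\xi')e^{\kappa(\xi)}$ in modulus, which gives the third bound, and the first form gives $(p^2f')'=p^2gf$. So $\varphi=pf$ solves \eqref{eq:ode} on $\mathcal D$.

For fixed $(\lambda,\tau)$ the solution $\varphi$ extends to an entire function of $y$. Near a given $\tau_0$ take $y_0$ with $\operatorname{Im}y_0=\frac12\arg\tau_0$; the data $\varphi(y_0),\varphi'(y_0)$ are analytic in $(\lambda,\tau)$, so the extension is jointly analytic. As $p$ has no zeros, $f=\varphi/p$ is analytic on $\mathbb C^2\times\Omega$, and \eqref{eq:bounds} passes to the closed strip by continuity. For real $y,\lambda$ and $\tau>0$ every $f_n$ is real.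
\end{proof}

On the two boundary lines of the strip $X$ is imaginary, with opposite signs. There $\varphi$ and $M\varphi$ are oscillations in opposite directions, and their Wronskian can be read off.

\begin{lemma}\label{lem:wr}
For $\tau>0$ and every $\lambda\in\mathbb C$, $W(\varphi,M\varphi)=2i$. In particular $M\ne\pm I$.
\end{lemma}

\begin{proof}
Let $y=\xi+\frac{i\pi}2$, $\xi\to-\infty$; both $y$ and $y-i\pi$ lie in the strip. We have $\varphi'=p[(\frac12+X)f+f']$, $X(y)=-i\sqrt\tau e^{-\xi}$ and $X(y-i\pi)=-X(y)$. By \eqref{eq:bounds}, up to factors $1+o(1)$, the values of $\varphi,\varphi',M\varphi,(M\varphi)'$ at $y$ are $p(y)$, $p(y)X(y)$, $p(y-i\pi)$, $-p(y-i\pi)X(y)$. Since $p(y)p(y-i\pi)=\tau^{-1/2}e^{y-i\pi/2}=\tau^{-1/2}e^\xi$,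
\[
W(\varphi,M\varphi)=-2X(y)\tau^{-1/2}e^\xi\,(1+o(1))\to2i,
\]
and the Wronskian is constant.
\end{proof}

\section{Amplitude, phase and the discriminant}\label{sec:polar}

At $y=+\infty$ the term $-e^{2y}$ dominates and all solutions oscillate. No new construction is needed there, because \eqref{eq:ode} has a symmetry that exchanges the two ends: for $Y=\pm\frac{i\pi}2+\frac12\log\tau-y$ we have $\tau e^{-2Y}=-e^{2y}$ and $-e^{2Y}=\tau e^{-2y}$. So
\[
\chi(y)=\varphi\bigl(\tfrac{i\pi}2+\tfrac12\log\tau-y\bigr),\qquad\tilde\chi(y)=\varphi\bigl(-\tfrac{i\pi}2+\tfrac12\log\tau-y\bigr)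
\]
solve \eqref{eq:ode}, and $M\tilde\chi=\chi$. With $Y=\frac{i\pi}2+\frac12\log\tau-y$ we have $\chi(y)=\varphi(Y)$ and $\tilde\chi(y)=(M\varphi)(Y)$; the reflection reverses the sign of derivatives, so Lemma~\ref{lem:wr} gives $W(\tilde\chi,\chi)=W(\varphi,M\varphi)=2i$ for $\tau>0$. Define
\[
A(\lambda,\tau)=W(\varphi,\chi),\qquad B(\lambda,\tau)=W(\varphi,\tilde\chi).
\]
For real $\lambda$ and $\tau>0$ we have $\varphi(\bar y)=\overline{\varphi(y)}$, so $\tilde\chi=\bar\chi$ on $\mathbb R$ and $B=\bar A$.

The pairs $(\varphi,M\varphi)$ and $(\tilde\chi,M\tilde\chi)$ are two bases generated by $M$ with the same Wronskian. Comparing them expresses $\Delta$ through $A$ and $B$.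

\begin{proposition}\label{prop:polar}
For $\tau>0$, $AB\Delta=A^2+B^2+4$. For real $\lambda$ and $\tau>0$ we have $A\ne0$, and with $A=re^{i\vartheta}$, $r>0$,
\begin{equation}\label{eq:polar}
\Delta=2\cos2\vartheta+\frac4{r^2}.
\end{equation}
Consequently $\Delta>-2$, and $\Delta>2$ wherever $\vartheta\in\pi\mathbb Z$.
\end{proposition}

\begin{proof}
Write $\tilde\chi=c_1\varphi+c_2M\varphi$. By the Cayley--Hamilton theorem $M^2=\Delta M-I$, so $\chi=M\tilde\chi=-c_2\varphi+(c_1+c_2\Delta)M\varphi$. Taking Wronskians,
\[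
B=2ic_2,\qquad A=2i(c_1+c_2\Delta),\qquad 2i=W(\tilde\chi,\chi)=2i\bigl[c_1(c_1+c_2\Delta)+c_2^2\bigr].
\]
Now $2ic_1=A-B\Delta$; multiplying $1=c_1(c_1+c_2\Delta)+c_2^2$ by $(2i)^2$ gives $-4=(A-B\Delta)A+B^2$. If $\lambda$ is real and $A=0$, then $B=\bar A=0$ and the identity reads $0=4$. Dividing by $AB=r^2$ gives \eqref{eq:polar}.
\end{proof}

This proves the first claim of Theorem~\ref{thm:A}. Since $A$ is analytic and has no zeros on the simply connected set $\mathbb R\times(0,\infty)$, we fix a real-analytic branch of $\vartheta$ there.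

To see what $r$ and $\vartheta$ measure we need $\chi$ on the positive real axis.

\begin{lemma}\label{lem:chi}
Fix $\lambda\in\mathbb R$ and let $P(y)=e^{i\pi/4}e^{-y/2}e^{ie^y}$. For real $y$ we have $\chi=PF$, where $F(y,\tau)$ is analytic in $\tau\in\Omega$ and, as $y\to+\infty$, locally uniformly in $\tau$,
\[
F-1=O(e^{-y}),\qquad F_y=O(1),\qquad F_\tau=O(e^{-y}),\qquad F_{y\tau}=O(1).
\]
For $\tau>0$, $\varphi=-\operatorname{Im}(\bar A\chi)$ on $\mathbb R$.
\end{lemma}

\begin{proof}
Let $Y=\frac{i\pi}2+\frac12\log\tau-y$. Then $\operatorname{Im}Y-\frac12\arg\tau=\frac\pi2$, so \eqref{eq:bounds} applies at $Y$. Moreover $X(Y)=-ie^y$ and $p(Y)=P(y)$ do not depend on $\tau$. Put $F(y,\tau)=f(Y;\lambda,\tau)$. From $\operatorname{Re}Y=\frac12\log|\tau|-y$ we get $\kappa(\operatorname{Re}Y)=O(e^{-y})$ and $|\tau|^{1/2}e^{-\operatorname{Re}Y}=e^y$, so $F-1=O(e^{-y})$ and $F_y=-f'(Y)=O(1)$. Cauchy's estimate in $\tau$ gives the other two bounds.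

For $\tau>0$ the solutions $\chi,\bar\chi$ are independent, as $W(\bar\chi,\chi)=2i$. Write $\varphi=c\chi+d\bar\chi$; since $\varphi$ is real, $d=\bar c$. Then $A=W(\varphi,\chi)=2i\bar c$, so $\bar A\chi=-2ic\chi$ has imaginary part $-2\operatorname{Re}(c\chi)=-\varphi$.
\end{proof}

Thus $\varphi(y)=-re^{-y/2}\sin(e^y+\frac\pi4-\vartheta)+O(e^{-3y/2})$ as $y\to+\infty$: $r$ is the amplitude of the oscillation and $\vartheta$ is its phase delay. Raising $\lambda$ or $\tau$ raises the coefficient in \eqref{eq:ode} and slows the oscillation, so one expects $\vartheta$ to increase in both variables. The next section proves this, and more.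

\section{The zeros of $A$}\label{sec:zeros}

The reflection $y\mapsto\frac{i\pi}2+\frac12\log\tau-y$ preserves the line $\operatorname{Im}y=\frac\pi4$ and fixes its point $y_*=\xi_*+\frac{i\pi}4$, $\xi_*=\frac14\log\tau$. At $y_*$ we have $\chi=\varphi$ and $\chi'=-\varphi'$, so
\[
A=-2\varphi(y_*)\varphi'(y_*).
\]
The zeros of $A(\cdot,\tau)$ are therefore the Dirichlet and Neumann eigenvalues of a half-line problem on this line, where $\tau e^{-2y}-e^{2y}=-i(\tau e^{-2\xi}+e^{2\xi})$ is imaginary with a fixed sign. This is the positivity that was missing on the period, and it confines the zeros to a quadrant.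

To pass from the zeros to the function we recall Hadamard's theorem. An entire function $H$ has \emph{order} at most $\sigma$ if $|H(\lambda)|\le C_\epsilon\exp(|\lambda|^{\sigma+\epsilon})$ for every $\epsilon>0$; then $H'$ has order at most $\sigma$ as well, by Cauchy's estimate on unit discs. If the order is less than $1$ and $H(0)\ne0$, then $H(\lambda)=H(0)\prod_n(1-\lambda/\zeta_n)$ over the zeros $\zeta_n$, with $\sum|\zeta_n|^{-1}<\infty$, and $H'/H=\sum_n(\lambda-\zeta_n)^{-1}$. Such an $H$ has infinitely many zeros unless it is a polynomial.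

\begin{lemma}\label{lem:A}
Fix $\tau>0$ and let a prime on $A$ denote $\partial_\lambda$.

\textup{(a)} $A(\cdot,\tau)$ is entire of order at most $\frac12$ and is not a polynomial.

\textup{(b)} All its zeros $\zeta$ satisfy $\operatorname{Re}\zeta<0$ and $\operatorname{Im}\zeta>0$.

\textup{(c)} For real $\lambda$, $\vartheta_\lambda>0$ and $\operatorname{Im}(A''/A')>0$. For $\lambda\ge0$, $r_\lambda>0$.

\textup{(d)} $\vartheta(\lambda,\tau)\to\infty$ as $\lambda\to+\infty$.
\end{lemma}

\begin{proof}
Let $v(\xi)=\varphi(\xi+\frac{i\pi}4)$, so that $v''=(\lambda-i\tau e^{-2\xi}-ie^{2\xi})v$ and $A=-2v(\xi_*)v'(\xi_*)$.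

(a) At $\xi_*$ the bounds \eqref{eq:bounds} give only order $1$, since $\kappa$ is linear in $|\lambda|$. We use them further to the left and cover the rest by an energy estimate. Let $|\lambda|$ be large and $\xi_\lambda=-\frac12\log|\lambda|$; the constants $C_1,C_2,\dots$ depend on $\tau$ only. At $\xi_\lambda$ we have $\kappa\le C_1|\lambda|^{1/2}$, $|X|=\sqrt\tau|\lambda|^{1/2}$ and $|p|\le\tau^{-1/4}$ (as $\operatorname{Re}X\ge0$). From $\varphi=pf$, $\varphi'=p[(\frac12+X)f+f']$ and \eqref{eq:bounds}, $|v|+|v'|\le e^{C_2|\lambda|^{1/2}}$ at $\xi_\lambda$. On $[\xi_\lambda,\xi_*]$ we have $e^{-2\xi}\le|\lambda|$ and $e^{2\xi}\le\sqrt\tau$, so $|v''|\le C_3|\lambda||v|$. For $N=|v'|^2+|\lambda||v|^2$,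
\[
N'=2\operatorname{Re}\bigl(v''\overline{v'}+|\lambda|v'\bar v\bigr)\le2(C_3+1)|\lambda||v||v'|\le(C_3+1)|\lambda|^{1/2}N .
\]
The interval has length $\frac12\log|\lambda|+O(1)$, so $|A|\le N(\xi_*)\le\exp(C_4|\lambda|^{1/2}\log|\lambda|)$, and the order is at most $\frac12$. If $A$ were a polynomial, $\Delta=(A^2+\bar A^2+4)/(A\bar A)$ would be a rational function of real $\lambda$. A rational function is either bounded at both ends of the real line or unbounded at both, whereas by \eqref{eq:asym} $\Delta$ is unbounded at $-\infty$ and bounded at $+\infty$.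

(b) Let $A(\lambda)=0$. On the line $|p|=\tau^{-1/4}e^{\xi/2}\exp(-\sqrt{\tau/2}\,e^{-\xi})$, so by \eqref{eq:bounds} $v$ and $v'$ decay faster than any exponential at $-\infty$. Multiply the equation by $\bar v$ and integrate over $(-\infty,\xi_*)$; the boundary term $v'\bar v$ vanishes at both ends, and
\[
\lambda\int|v|^2-i\int(\tau e^{-2\xi}+e^{2\xi})|v|^2=-\int|v'|^2 .
\]
Since $v$ is not constant, the real part gives $\operatorname{Re}\lambda<0$ and the imaginary part gives $\operatorname{Im}\lambda>0$.

(c) By (b), $A(0)\ne0$, and by (a) $A'/A=\sum(\lambda-\zeta_n)^{-1}$ over infinitely many zeros. For $\operatorname{Im}\lambda\le0$,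
\[
\operatorname{Im}\frac{A'}A=\sum\frac{\operatorname{Im}\zeta_n-\operatorname{Im}\lambda}{|\lambda-\zeta_n|^2}>0 .
\]
On the real line the left side is $\vartheta_\lambda$. For $\lambda\ge0$, $(\log r)_\lambda=\operatorname{Re}(A'/A)=\sum(\lambda-\operatorname{Re}\zeta_n)/|\lambda-\zeta_n|^2>0$. The display also shows that $A'$ has no zero with $\operatorname{Im}\lambda\le0$. As $A'$ has order at most $\frac12$ and is not a polynomial, it has infinitely many zeros $\zeta_n'$, all in the open upper half-plane, and $\operatorname{Im}(A''/A')=\sum\operatorname{Im}\zeta_n'/|\lambda-\zeta_n'|^2>0$ for real $\lambda$.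

(d) If the increasing function $\vartheta(\cdot,\tau)$ were bounded above, it would converge as $\lambda\to+\infty$. So does $4/r^2$, which is positive and decreasing on $[0,\infty)$. Then $\Delta$ would converge by \eqref{eq:polar}, while by \eqref{eq:asym} it oscillates like $2\cos\pi\sqrt\lambda$.
\end{proof}

\begin{lemma}\label{lem:thetatau}
On $\mathbb R\times(0,\infty)$, $\ r^2\vartheta_\tau=\int_{-\infty}^\infty e^{-2y}\varphi^2\,dy>0$.
\end{lemma}

\begin{proof}
Fix real $\lambda$ and $\tau>0$. At every real $y$, $A_\tau=W(\varphi_\tau,\chi)+W(\varphi,\chi_\tau)$. The second term is negligible at $+\infty$ because the leading term $P$ of $\chi$ does not depend on $\tau$. Indeed $P=O(e^{-y/2})$ and $P'=O(e^{y/2})$, so Lemma~\ref{lem:chi} gives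
\[
\chi=O(e^{-y/2}),\quad\chi'=O(e^{y/2}),\quad\chi_\tau=PF_\tau=O(e^{-3y/2}),\quad\chi_\tau'=P'F_\tau+PF_{y\tau}=O(e^{-y/2}).
\]
From $\varphi=-\operatorname{Im}(\bar A\chi)$ we get $\varphi=O(e^{-y/2})$, $\varphi'=O(e^{y/2})$, hence $W(\varphi,\chi_\tau)=O(e^{-y})$. Since $\varphi_\tau$ is real on $\mathbb R$,
\[
r^2\vartheta_\tau=\operatorname{Im}(\bar AA_\tau)=\lim_{y\to+\infty}W\bigl(\varphi_\tau,\operatorname{Im}(\bar A\chi)\bigr)=\lim_{y\to+\infty}W(\varphi,\varphi_\tau).
\]
Differentiating \eqref{eq:ode} in $\tau$ gives $\varphi_\tau''=(\lambda+\tau e^{-2y}-e^{2y})\varphi_\tau+e^{-2y}\varphi$, so $W(\varphi,\varphi_\tau)'=e^{-2y}\varphi^2$. It remains to see that $W(\varphi,\varphi_\tau)\to0$ as $y\to-\infty$. There $f$ and $f'$ are bounded, uniformly for complex $\tau$ near the given value, by \eqref{eq:bounds}; so $f_\tau$ and $f'_\tau$ are bounded by Cauchy's estimate. Also $X_\tau=X/(2\tau)$ and $p_\tau=-\frac1{4\tau}(1+2X)p$. Hence $\varphi,\varphi',\varphi_\tau,\varphi_\tau'$ are all $O(X^2p)=O(X^2e^{-X})$, which tends to $0$.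
\end{proof}

The two monotonicities are used through the following consequence: a bound on the phase is a bound on $\lambda$, for all larger $\tau$ at once.

\begin{corollary}\label{cor:trap}
For $\tau_0>0$ and $\Theta\in\mathbb R$ there is $\Lambda>1$ such that $\vartheta(\lambda,\tau)>\Theta$ whenever $\lambda\ge\Lambda$ and $\tau\ge\tau_0$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:A}(d) choose $\Lambda>1$ with $\vartheta(\Lambda,\tau_0)>\Theta$; then $\vartheta(\lambda,\tau)\ge\vartheta(\Lambda,\tau)\ge\vartheta(\Lambda,\tau_0)$.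
\end{proof}

\section{A convex curve and a family of hyperbolas}\label{sec:convex}

Fix $\tau>0$. Multiplying \eqref{eq:polar} by $r^2$ shows that for real $\lambda$ and $h$
\[
\Delta\le h\iff(2+h)(\operatorname{Im}A)^2-(2-h)(\operatorname{Re}A)^2\ge4 .
\]
For $|h|<2$ the right side describes the two convex regions bounded by the branches of a hyperbola, for $h=2$ the half-planes $|\operatorname{Im}A|\ge1$, and for $h>2$ the exterior of an ellipse. The real zeros of $\Delta-h$ are the moments at which the curve $\lambda\mapsto A(\lambda,\tau)$ meets the boundary (Figure~\ref{fig:spiral}). By Lemma~\ref{lem:A}(c) the curve runs counterclockwise around the origin, and its tangent $A'$ also turns counterclockwise, since $\operatorname{Im}(A''/A')$ is the derivative of $\arg A'$; so the curve bends toward the origin. The hyperbola bends away from the origin, and a tangency can only be a contact from outside the region, that is, a minimum of $\Delta$. An ellipse bends the same way as the curve, and the argument breaks down.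

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!20] plot[domain=-3:3,samples=60] (\x,{sqrt(2+\x*\x)}) -- cycle;
\fill[gray!20] plot[domain=-3:3,samples=60] (\x,{-sqrt(2+\x*\x)}) -- cycle;
\draw plot[domain=-3:3,samples=60] (\x,{sqrt(2+\x*\x)});
\draw plot[domain=-3:3,samples=60] (\x,{-sqrt(2+\x*\x)});
\draw[->] (-3.9,0) -- (3.9,0) node[below] {$\operatorname{Re}A$};
\draw[->] (0,-3.6) -- (0,3.8) node[right] {$\operatorname{Im}A$};
\draw[thick,->] plot[domain=0:520,samples=200] ({0.75*exp(0.002967*\x)*cos(\x)},{0.75*exp(0.002967*\x)*sin(\x)});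
\end{tikzpicture}
\caption{Schematic picture for the level $h=0$. The discriminant satisfies $\Delta\le0$ exactly when $A$ lies in one of the shaded regions $(\operatorname{Im}A)^2-(\operatorname{Re}A)^2\ge2$. The spiral stands in for the curve $\lambda\mapsto A(\lambda,\tau)$, which winds counterclockwise and bends toward the origin. Each crossing of the hyperbola is a real zero of $\Delta$: here the first half-turn contributes none, the second and the third contribute two each.}
\label{fig:spiral}
\end{figure}

To turn this into a computation, use $\vartheta$ as the parameter on the real $\lambda$-axis (allowed since $\vartheta_\lambda>0$; it ranges over an open interval), write a dot for $d/d\vartheta$, and put $\omega=2/r$, so that $\Delta=2\cos2\vartheta+\omega^2$. The reciprocal radius is the right variable because the direction of bending becomes a linear condition on it.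

\begin{lemma}\label{lem:omega}
$\ddot\omega+\omega>0$.
\end{lemma}

\begin{proof}
From $A=2e^{i\vartheta}/\omega$,
\[
\dot A=2e^{i\vartheta}\Bigl(-\frac{\dot\omega}{\omega^2}+\frac i\omega\Bigr),\qquad
\ddot A=2e^{i\vartheta}\Bigl(-\frac1\omega-\frac{\ddot\omega}{\omega^2}+\frac{2\dot\omega^2}{\omega^3}-\frac{2i\dot\omega}{\omega^2}\Bigr),
\]
so
\[
\operatorname{Im}\bigl(\overline{\dot A}\,\ddot A\bigr)=4\Bigl[\frac{2\dot\omega^2}{\omega^4}-\frac1\omega\Bigl(-\frac1\omega-\frac{\ddot\omega}{\omega^2}+\frac{2\dot\omega^2}{\omega^3}\Bigr)\Bigr]=\frac{4(\omega+\ddot\omega)}{\omega^3}.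
\]
Since $A'=\dot A\vartheta_\lambda$, we have $A''/A'=\vartheta_\lambda\ddot A/\dot A+\vartheta_{\lambda\lambda}/\vartheta_\lambda$, so $\operatorname{Im}(\ddot A/\dot A)=\operatorname{Im}(A''/A')/\vartheta_\lambda>0$ by Lemma~\ref{lem:A}(c).
\end{proof}

For $m\in\mathbb Z$ and $h\le2$ let
\[
J_m(\tau)=\{\lambda\in\mathbb R:m\pi<\vartheta<(m+1)\pi\},\qquad Z_m(h,\tau)=\{\lambda\in J_m(\tau):\Delta\le h\}.
\]
The $J_m(\tau)$ are the half-turns of the curve: disjoint open intervals (possibly empty), ordered from left to right by $m$. By Proposition~\ref{prop:polar} every real $\lambda$ with $\Delta\le h$ lies in exactly one $Z_m(h,\tau)$. Part (b) of the next statement is needed only in Section~\ref{sec:class}.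

\begin{proposition}\label{prop:convex}
Let $\tau>0$.

\textup{(a)} If $\lambda$ is real, $\Delta_\lambda=0$ and $\Delta\le2$, then $\Delta_{\lambda\lambda}>0$.

\textup{(b)} For $h\in(-2,2]$ the set $Z_m(h,\tau)$ is empty, a point, or a compact interval; $\Delta=h$ at its endpoints and $\Delta<h$ in its interior. The endpoints of a nondegenerate interval are simple zeros of $\Delta-h$; if $Z_m(h,\tau)$ is a point, it is a double zero.
\end{proposition}

\begin{proof}
Let $h=2\cos2\alpha$ with $\alpha\in[0,\frac\pi2)$. If $\Delta\le h$, then $h-2\cos2\vartheta\ge\omega^2>0$, so $\vartheta$ lies in one of the intervals $I_m=(m\pi+\alpha,(m+1)\pi-\alpha)$. On $I_m$ put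
\[
G=\tfrac12\sqrt{h-2\cos2\vartheta}>0,\qquad D=\omega-2G,\qquad\text{so that}\qquad\Delta-h=D\,(\omega+2G).
\]
The equation $\omega=2G$ is the level curve in polar form. Differentiating $G^2$ twice gives $G\dot G=\frac12\sin2\vartheta$ and $\dot G^2+G\ddot G=\cos2\vartheta$. With $c=\cos2\vartheta$,
\[
G^3(\ddot G+G)=G^2c-\tfrac14(1-c^2)+G^4=\tfrac1{16}\bigl[4(h-2c)c-4(1-c^2)+(h-2c)^2\bigr]=\frac{h^2-4}{16}.
\]
This is at most $0$ precisely because $|h|\le2$. With Lemma~\ref{lem:omega} we get $\ddot D+D>0$.

(a) Take $h$ equal to the value of $\Delta$ at the critical point; $h\in(-2,2]$ by Proposition~\ref{prop:polar}. At this point $D=0$, so $0=\dot\Delta=\dot D(\omega+2G)$ and $\dot D=0$. Then $\ddot\Delta=\ddot D(\omega+2G)>0$, as $\ddot D>-D=0$, and $\Delta_{\lambda\lambda}=\ddot\Delta\vartheta_\lambda^2+\dot\Delta\vartheta_{\lambda\lambda}>0$.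

(b) On $I_m$ let $\sigma=|\sin\vartheta|>0$, so $\ddot\sigma+\sigma=0$, and let $E=D/\sigma$. Then $\sigma^2\dot E=\sigma\dot D-\dot\sigma D$ has derivative $\sigma(\ddot D+D)>0$. So $\dot E$ changes sign at most once, from negative to positive, and strictly between two points with $E\le0$ we have $E<0$. Hence $Z_m(h,\tau)=\{D\le0\}$ is an interval (or empty), with $\Delta<h$ in its interior. It is bounded below because $\Delta\to+\infty$ as $\lambda\to-\infty$, and bounded above by Lemma~\ref{lem:A}(d). It is closed: a limit point has $\Delta\le h\le2$, so $\vartheta\notin\pi\mathbb Z$ there and the point lies in $J_m(\tau)$. An endpoint is a limit of points of the open set $J_m(\tau)$ with $\Delta>h$, so $\Delta=h$ there. If an endpoint of a nondegenerate interval were critical, it would be a strict local minimum with value $h$ by (a), although $\Delta<h$ on one side. If $Z_m(h,\tau)$ is a point, it is a local minimum of $\Delta$, and by (a) a zero of $\Delta-h$ of multiplicity exactly two.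
\end{proof}

\section{The gradient of $\Delta$}\label{sec:grad}

Formula \eqref{eq:polar} gives $\Delta_\tau=-4\vartheta_\tau\sin2\vartheta+(\omega^2)_\tau$, which has no evident sign. We return to the period, where both derivatives of $\Delta$ turn out to be Fourier coefficients of one function, tied together by a real three-term recurrence.

Let $s>0$, $Q=2is\cos2z-\lambda$, and write \eqref{eq:mathieu} as a system: $\Phi'=\mathcal A\Phi$, $\Phi(0)=I$, $\mathcal A=\begin{pmatrix}0&1\\Q&0\end{pmatrix}$. Since $\Phi(z+\pi)=\Phi(z)\Phi(\pi)$, the monodromy matrix based at $z$,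
\[
M_z=\Phi(z+\pi)\Phi(z)^{-1}=\Phi(z)\Phi(\pi)\Phi(z)^{-1}=\begin{pmatrix}a&S\\c&d\end{pmatrix},
\]
is entire and $\pi$-periodic in $z$; it represents $M$ and has trace $\Delta$. For a parameter $\nu\in\{\lambda,s\}$, $(\Phi^{-1}\Phi_\nu)'=\Phi^{-1}\mathcal A_\nu\Phi$, so $\Phi_\nu(\pi)=\int_0^\pi\Phi(\pi)\Phi(z)^{-1}\mathcal A_\nu\Phi(z)\,dz$. Taking traces,
\begin{equation}\label{eq:var}
\Delta_\nu=\int_0^\pi\operatorname{tr}(M_z\mathcal A_\nu)\,dz=\int_0^\pi Q_\nu S\,dz .
\end{equation}
From $M_z'=\mathcal AM_z-M_z\mathcal A$ we read off $a'=c-QS$, $S'=d-a$, $c'=Q(a-d)$, $d'=QS-c$. Hence $S''=2QS-2c$ and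
\[
S'''=4QS'+2Q'S .
\]
If $S\equiv0$, then $a=d$, $c=0$, and $\det M_z=1$ gives $M=\pm I$, against Lemma~\ref{lem:wr}; so $S\not\equiv0$. Write $S=\sum_j\hat S_je^{2ijz}$. As $S$ is entire, shifting the contour in the integral for $\hat S_j$ shows that $\hat S_j$ decays faster than any exponential. The coefficient of $e^{2ijz}$ in the equation for $S$ is
\[
-8ij^3\hat S_j=-8i\lambda j\hat S_j+is\cdot2i\bigl[(4(j-1)+2)\hat S_{j-1}+(4(j+1)-2)\hat S_{j+1}\bigr],
\]
that is, $j(\lambda-j^2)\hat S_j=is[(j-\frac12)\hat S_{j-1}+(j+\frac12)\hat S_{j+1}]$. The substitution $\hat S_j=i^j\gamma_j$ makes the coefficients real: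
\begin{equation}\label{eq:rec}
j(\lambda-j^2)\gamma_j=s\bigl[(j-\tfrac12)\gamma_{j-1}-(j+\tfrac12)\gamma_{j+1}\bigr],\qquad j\in\mathbb Z .
\end{equation}
For $j=0$ this says $\gamma_{-1}=-\gamma_1$, that is, $\hat S_{-1}=\hat S_1=i\gamma_1$. With $Q_\lambda=-1$, $Q_s=i(e^{2iz}+e^{-2iz})$ and $\tau=s^2$, \eqref{eq:var} gives
\begin{equation}\label{eq:grad}
\Delta_\lambda=-\pi\gamma_0,\qquad\Delta_s=i\pi(\hat S_1+\hat S_{-1})=-2\pi\gamma_1,\qquad\Delta_\tau=-\frac{\pi\gamma_1}s .
\end{equation}

\begin{remark}\label{rem:small}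
As $s\to0$, $S$ tends uniformly to the constant $k^{-1}\sin\pi k$, $k=\sqrt\lambda$, so $\gamma_0\to k^{-1}\sin\pi k$ and $\gamma_2\to0$. For $\lambda\ne1$, \eqref{eq:rec} with $j=1$ gives $\gamma_1/s=(\frac12\gamma_0-\frac32\gamma_2)/(\lambda-1)$, hence $\Delta_\tau(\lambda,0)=-\pi\sin\pi k/\bigl(2k(k-1)(k+1)\bigr)$. Letting $k\to1$ gives the value $\Delta_\tau(1,0)=\pi^2/4$ used in Section~\ref{sec:model}.
\end{remark}

\begin{lemma}\label{lem:grad}
\textup{(a)} If $\lambda$ is real, $\tau>0$ and $\Delta_\lambda=0$, then $\Delta_\tau\ne0$ and $\lambda>1$.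

\textup{(b)} For every $\Lambda>1$ there is $\tau_*(\Lambda)$ such that $\Delta_\lambda(\lambda,\tau)\ne0$ for $1<\lambda\le\Lambda$, $\tau>\tau_*(\Lambda)$.
\end{lemma}

\begin{proof}
At a real critical point $\gamma_0=0$. If also $\gamma_1=0$, then $\gamma_{-1}=0$, and \eqref{eq:rec}, solved for $\gamma_{j+1}$ when $j\ge1$ and for $\gamma_{j-1}$ when $j\le-1$, gives $S\equiv0$. So $\gamma_1\ne0$ and $\Delta_\tau\ne0$. Divide the sequence by $\gamma_1$. It still solves \eqref{eq:rec} and decays, now with $\gamma_0=0$, $\gamma_1=1$, and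
\begin{equation}\label{eq:up}
(j+\tfrac12)\gamma_{j+1}=(j-\tfrac12)\gamma_{j-1}-s^{-1}j(\lambda-j^2)\gamma_j
\end{equation}
shows that all $\gamma_j$, $j\ge1$, are real. Multiply \eqref{eq:rec} by $\gamma_j$ and sum over $1\le j\le m$; the right side telescopes to $s[\frac12\gamma_0\gamma_1-(m+\frac12)\gamma_m\gamma_{m+1}]$. Letting $m\to\infty$,
\begin{equation}\label{eq:sum}
\sum_{j=1}^\infty j(\lambda-j^2)\gamma_j^2=0 .
\end{equation}
If $\lambda<1$, all terms are at most $0$ and the first is negative. If $\lambda=1$, then $\gamma_j=0$ for all $j\ge2$, and \eqref{eq:rec} with $j=2$ reads $0=\frac32s\gamma_1$. So $\lambda>1$, and (a) is proved.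

For (b) the idea is that for large $s$ the recurrence passes too much weight to the indices $j>\sqrt\lambda$, where the terms of \eqref{eq:sum} are negative. Let $1<\lambda\le\Lambda$ be critical and $m\ge\sqrt\Lambda$. The terms with $j>m$ are at most $0$, so
\begin{equation}\label{eq:partial}
0\le\sum_{j=1}^mj(\lambda-j^2)\gamma_j^2\le\sum_{j=1}^mj(\Lambda-j^2)\gamma_j^2 .
\end{equation}
By \eqref{eq:up} each $\gamma_j$ is a fixed polynomial in $\lambda$ and $s^{-1}$. As $s\to\infty$ it tends, uniformly in $\lambda\in[1,\Lambda]$, to its value $\gamma_j^\infty$ at $s^{-1}=0$, where $\gamma_1^\infty=1$, $\gamma_{2n}^\infty=0$, $\gamma_{2n+1}^\infty=\frac{4n-1}{4n+1}\gamma_{2n-1}^\infty$. Since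
\[
(4n-1)^2(2n+1)-(4n+1)^2(2n-1)=(32n^3-6n+1)-(32n^3-6n-1)=2>0,
\]
the sequence $j(\gamma_j^\infty)^2$ increases along odd $j$, and so is at least $1$. For odd $j>\sqrt\Lambda$ we thus have $j(\Lambda-j^2)(\gamma_j^\infty)^2\le\Lambda-j^2$, and $\sum_{j\le m}j(\Lambda-j^2)(\gamma_j^\infty)^2\to-\infty$ as $m\to\infty$. Fix $m\ge\sqrt\Lambda$ for which this sum is negative. For all large $s$ the right side of \eqref{eq:partial} is then negative for every $\lambda\in[1,\Lambda]$, a contradiction.
\end{proof}

\section{The sign of $\Delta_\tau$}\label{sec:sign}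

We use the implicit function theorem in this form: if $\Delta_\lambda=0$ and $\Delta_{\lambda\lambda}\ne0$ at a real point $(\lambda_1,\tau_1)$, then the real zeros of $\Delta_\lambda$ in a neighborhood form the graph of an analytic function $\lambda=c(\tau)$ with $c(\tau_1)=\lambda_1$. Along the graph
\begin{equation}\label{eq:along}
\frac d{d\tau}\Delta(c(\tau),\tau)=\Delta_\lambda c'+\Delta_\tau=\Delta_\tau .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Propositions~\ref{prop:polar} and~\ref{prop:convex}(a) and Lemma~\ref{lem:grad}(a) give everything except the sign of $\Delta_\tau\ne0$. Suppose $\Delta_\lambda=0$, $\Delta\le2$ and $\Delta_\tau<0$ at $(\lambda_0,\tau_0)$, $\tau_0>0$. Choose an integer $n$ with $\vartheta(\lambda_0,\tau_0)\le n\pi$ and let $\mathcal K$ be the set of real points $(\lambda,\tau)$ with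
\[
\tau\ge\tau_0,\qquad\Delta_\lambda=0,\qquad\Delta\le2,\qquad\Delta_\tau\le0,\qquad\vartheta\le n\pi .
\]
It is closed and contains $(\lambda_0,\tau_0)$. It is bounded: $\lambda>1$ on $\mathcal K$ by Lemma~\ref{lem:grad}(a), $\lambda<\Lambda$ with $\Lambda$ from Corollary~\ref{cor:trap} for $\Theta=n\pi$, and then $\tau\le\tau_*(\Lambda)$ by Lemma~\ref{lem:grad}(b). Let $(\lambda_1,\tau_1)$ be a point of the compact set $\mathcal K$ with the largest $\tau$. At this point $\Delta_{\lambda\lambda}>0$ by Proposition~\ref{prop:convex}(a), $\Delta_\tau<0$ by Lemma~\ref{lem:grad}(a), and $\vartheta<n\pi$ because $\vartheta=n\pi$ would force $\Delta>2$. Let $c(\tau)$ be the graph of critical points through $(\lambda_1,\tau_1)$. For $\tau>\tau_1$ close to $\tau_1$ the strict inequalities $\Delta_\tau<0$ and $\vartheta<n\pi$ persist on the graph, and by \eqref{eq:along} $\Delta$ decreases along it, so $\Delta\le2$ persists too. Thus $(c(\tau),\tau)\in\mathcal K$ with $\tau>\tau_1$, a contradiction.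
\end{proof}

The hypothesis $\Delta\le2$ entered twice: it makes the critical point nondegenerate, so that it can be continued, and it keeps the point from crossing the barrier $\vartheta=n\pi$. The assumed sign $\Delta_\tau<0$ is what preserves the hypothesis as $\tau$ increases. With the correct sign the minimum rises, leaves the range $\Delta\le2$, and no contradiction arises; the next section follows this motion. Theorems~\ref{thm:main} and~\ref{thm:sharp}(i) are now proved.

\section{The real eigenvalues}\label{sec:class}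

We prove Theorem~\ref{thm:class}. For $t=1$ the claim is $\Delta>-2$, and $t$ enters only through $\cos\pi t$, so let $t\in[0,1)$ and $h=2\cos\pi t\in(-2,2]$. The index $j$ of the theorem will be the number of the half-turn $J_j(\tau)$. To match it with the eigenvalues at $V=\frac12$ we locate the odd squares $o_j=(2j+1)^2$, where $\Delta(\cdot,0)=-2$.

Since $\Delta(1,0)=-2$, there is $\tau'>0$ with $\Delta(1,\tau)<2$, hence $\vartheta(1,\tau)\notin\pi\mathbb Z$, for $0<\tau<\tau'$. Subtracting a constant multiple of $\pi$ from $\vartheta$ we arrange $0<\vartheta(1,\tau)<\pi$ for these $\tau$. This may replace $A=re^{i\vartheta}$ by $A=-re^{i\vartheta}$; formula \eqref{eq:polar} and the derivatives of $\vartheta$ do not change, and the sets $J_m,Z_m$ are only renumbered.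

\begin{lemma}\label{lem:odd}
\textup{(a)} For each $j\ge0$, $o_j\in J_j(\tau)$ for all small $\tau>0$.

\textup{(b)} For small $\tau>0$ let $e_j(\tau)\in(o_j,o_{j+1})$ be the point with $\vartheta=(j+1)\pi$. Then $\Delta(e_j(\tau),\tau)>2$ and $e_j(\tau)\to(2j+2)^2$ as $\tau\to0$.

\textup{(c)} For every $\tau_b>0$ there is $N_0$ such that $o_N\in J_N(\tau)$ and $\Delta(o_N,\tau)<h$ for all $N\ge N_0$ and $0<\tau\le\tau_b$.
\end{lemma}

\begin{proof}
(a) Fix $N$. For small $\tau$ we have $|\Delta-2\cos\pi\sqrt\lambda|\le\frac1{10}$ on $[1,o_N]$. At $\lambda=1$, \eqref{eq:polar} gives $4/r^2\le\Delta+2\le\frac1{10}$, and this bound holds for all $\lambda\ge1$ since $r$ increases. Hence $|\cos2\vartheta-\cos\pi\sqrt\lambda|\le\frac1{10}$ on $[1,o_N]$. In particular $\cos2\vartheta<0$ at each $o_j$. We claim that on $(o_j,o_{j+1})$, $j<N$, the increasing function $\vartheta$ takes exactly one value in $\pi\mathbb Z$; together with $o_0\in J_0(\tau)$ this gives (a) by induction. At $(2j+2)^2$ we have $\cos2\vartheta>0$, so $2\vartheta$ lies in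 an interval $(2n\pi-\frac\pi2,2n\pi+\frac\pi2)$; at $o_j$ it lies to the left and at $o_{j+1}$ to the right of this interval, so $\vartheta=n\pi$ is attained. If two multiples of $\pi$ were attained, there would be $\lambda'<\lambda''<\lambda'''$ in $(o_j,o_{j+1})$ with $\cos2\vartheta=1,-1,1$, hence with $\cos\pi\sqrt\lambda$ positive, negative, positive. But $\cos\pi\sqrt\lambda$ first increases and then decreases on $[o_j,o_{j+1}]$.

(b) The inequality is in Proposition~\ref{prop:polar}. A limit point $\ell\in[o_j,o_{j+1}]$ of $e_j(\tau)$ satisfies $2\cos\pi\sqrt\ell\ge2$, so $\ell=(2j+2)^2$.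

(c) By \eqref{eq:asym}, $\Delta(o_N,\tau)\to-2<h$ as $N\to\infty$, uniformly for $\tau\in[0,\tau_b]$. For such $N$ the continuous function $\vartheta(o_N,\cdot)$ avoids $\pi\mathbb Z$ on $(0,\tau_b]$, and by (a) it lies in $(N\pi,(N+1)\pi)$ for small $\tau$.
\end{proof}

\subsection*{The minimum on a half-turn}
Let $T_m=\{\tau>0:Z_m(2,\tau)\ne\emptyset\}$. For $\tau\in T_m$ the minimum point of $\Delta$ on $Z_m(2,\tau)$ is critical: by Proposition~\ref{prop:convex}(b) it is either an interior point or the only point, a double zero of $\Delta-2$. It is the only critical point in $Z_m(2,\tau)$: all of them are strict local minima, and between two of them there would be a local maximum inside the interval $Z_m(2,\tau)$, where $\Delta_{\lambda\lambda}\le0$. Call it $c_m(\tau)$ and put $\mu_m(\tau)=\Delta(c_m(\tau),\tau)\in(-2,2]$. By Proposition~\ref{prop:convex}(b), $Z_m(h,\tau)$ is a nondegenerate interval if $\tau\in T_m$ and $\mu_m(\tau)<h$, a point if $\tau\in T_m$ and $\mu_m(\tau)=h$, and empty otherwise.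

\begin{lemma}\label{lem:mu}
For $m<0$, $T_m=\emptyset$. For $j\ge0$, $T_j=(0,\tau_j^*]$ with $0<\tau_j^*<\infty$, and $\mu_j$ is a continuous strictly increasing bijection of $(0,\tau_j^*]$ onto $(-2,2]$. Moreover $T_j\subset T_{j+1}$ and $\mu_{j+1}<\mu_j$ on $T_j$.
\end{lemma}

\begin{proof}
Fix $m$ and $\tau_0>0$, and take $\Lambda$ from Corollary~\ref{cor:trap} for $\Theta=(m+1)\pi$. Then $1<c_m(\tau)<\Lambda$ for $\tau\in T_m$, $\tau\ge\tau_0$, and so $T_m$ is bounded by Lemma~\ref{lem:grad}(b). Let $\tau_n\in T_m$, $\tau_n\to\tau'>0$. The sequence $c_m(\tau_n)$ is bounded, and each limit point $c$ is critical for $\tau'$ with $\Delta\le2$ and $m\pi\le\vartheta\le(m+1)\pi$; equality is excluded by $\Delta\le2$. So $\tau'\in T_m$ and $c=c_m(\tau')$. Thus $T_m$ is relatively closed in $(0,\infty)$ and $c_m$ is continuous on $T_m$.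

Let $\tau'\in T_m$ and let $c(\tau)$ be the graph of critical points through $(c_m(\tau'),\tau')$. Near $\tau'$ we have $c(\tau)\in J_m(\tau)$, and $\Delta(c(\tau),\tau)$ is strictly increasing by \eqref{eq:along} and Theorem~\ref{thm:A}. So a left neighborhood of $\tau'$ lies in $T_m$, and also a right neighborhood if $\mu_m(\tau')<2$. Suppose $T_m\ne\emptyset$ and let $\tau_m^*=\max T_m$; then $\mu_m(\tau_m^*)=2$. If some $\tau''\in(0,\tau_m^*)$ were not in $T_m$, the least element of $T_m\cap[\tau'',\tau_m^*]$ would have no left neighborhood in $T_m$. So $T_m=(0,\tau_m^*]$. By continuity $c_m$ coincides near each $\tau'$ with the graph $c$, so $\mu_m$ is continuous and strictly increasing.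

If $m<0$ and $T_m\neq\emptyset$, then for small $\tau$ we get $\vartheta(c_m(\tau),\tau)>\vartheta(1,\tau)>0\ge(m+1)\pi$, which is absurd. If $j\ge0$, then for small $\tau$ we have $o_j\in J_j(\tau)$ and $\Delta(o_j,\tau)<2$, so $T_j\ne\emptyset$, and $-2<\mu_j(\tau)\le\Delta(o_j,\tau)\to-2$ as $\tau\to0$.

Finally let $\tau\in T_j$ and take $\lambda'>c_j(\tau)>1$ with $\vartheta(\lambda',\tau)=\vartheta(c_j(\tau),\tau)+\pi$. Then $\lambda'\in J_{j+1}(\tau)$, and $r$ is larger at $\lambda'$ by Lemma~\ref{lem:A}(c), so \eqref{eq:polar} gives $\Delta(\lambda',\tau)<\mu_j(\tau)\le2$. Hence $\tau\in T_{j+1}$ and $\mu_{j+1}(\tau)<\mu_j(\tau)$.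
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Put $\tau_j(h)=\mu_j^{-1}(h)>0$ and $V_j(t)=\frac12\sqrt{1+\tau_j(2\cos\pi t)}$.

\emph{The list of real eigenvalues.} A real zero of $\Delta-h$ lies in some $Z_j(h,\tau)\subset Z_j(2,\tau)$, and $j\ge0$ by Lemma~\ref{lem:mu}. The set $Z_j(h,\tau)$ is a nondegenerate interval, a point, or empty according as $\tau<\tau_j(h)$, $\tau=\tau_j(h)$, or $\tau>\tau_j(h)$. By Proposition~\ref{prop:convex}(b) it contains two simple zeros, one double zero, or none. The sets $J_j(\tau)$ are disjoint, so zeros attached to different $j$ are different.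

\emph{The functions $V_j$.} The inverse $\tau_j$ is continuous and strictly increasing on $(-2,2]$ with $\tau_j(h)\to0$ as $h\to-2$, and $2\cos\pi t$ decreases strictly from $2$ to $-2$ on $[0,1)$. So $V_j$ is continuous, strictly decreasing, and tends to $\frac12$ as $t\to1$. From $\mu_{j+1}(\tau_j(h))<\mu_j(\tau_j(h))=h$ we get $\tau_j(h)<\tau_{j+1}(h)$. By Lemma~\ref{lem:odd}(c), for every $\tau_b$ and all $N\ge N_0$ the set $Z_N(h,\tau_b)$ has the interior point $o_N$, so $\tau_N(h)>\tau_b$; thus $V_j(t)\to\infty$.

\emph{Limits as $V\to\frac12$.} For small $\tau$ the interval $Z_j(h,\tau)$ contains $o_j$, since $o_j\in J_j(\tau)$ and $\Delta(o_j,\tau)\to-2<h$. Its right end lies in $[o_j,e_j(\tau)]$. By Lemma~\ref{lem:odd}(b) every limit point $\ell$ of the right end has $\sqrt\ell\in[2j+1,2j+2]$ and $\cos\pi\sqrt\ell=\cos\pi t$; the cosine is monotone on this range, so $\sqrt\ell=2j+2-t$. For $j\ge1$ the left end lies in $[e_{j-1}(\tau),o_j]$, its limit points have $\sqrt\ell\in[2j,2j+1]$ and $\cos\pi\sqrt\ell=\cos\pi t$, so $\sqrt\ell=2j+t$.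 For $j=0$ the left end is at most $1$ and is bounded below, uniformly for $\tau\le1$, by \eqref{eq:asym}. A limit point $\ell\le1$ satisfies $2\cos\pi\sqrt\ell=h\le2$, which excludes $\ell<0$ (where the left side is $2\cosh\pi\sqrt{|\ell|}>2$) and gives $\sqrt\ell=t$.

\emph{The number of nonreal eigenvalues.} We count all zeros in a large disc and subtract the real ones. There is $c>0$ such that for all large $N$
\begin{equation}\label{eq:circle}
|2\cos\pi k-h|\ge c\,e^{\pi|\operatorname{Im}k|}\qquad\text{for }|k|=2N+1,\ \operatorname{Re}k\ge0 .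
\end{equation}
Otherwise the quotient of the left side and $e^{\pi|\operatorname{Im}k|}$ tends to $0$ along a sequence of such $k$ with $N\to\infty$. On a subsequence either $|\operatorname{Im}k|\to\infty$, which is impossible since $|2\cos\pi k|\ge e^{\pi|\operatorname{Im}k|}-1$, or $\operatorname{Im}k\to\beta\in\mathbb R$. In the second case $\operatorname{Re}k=2N+1+o(1)$ and $2\cos\pi k-h\to-(2\cosh\pi\beta+h)\ne0$, because $h>-2$.

Fix $\tau_b>0$. By \eqref{eq:asym}, \eqref{eq:circle} and Rouch\'e's theorem, for large $N$ the function $\Delta(\cdot,\tau_b)-h$ has as many zeros in $|\lambda|<o_N$ as $2\cos\pi\sqrt\lambda-h$. The zeros of the latter are $(2n+t)^2$, $-N\le n\le N$. For $0<t<1$ they are distinct and simple, the derivative being $-\pi k^{-1}\sin\pi k\ne0$; for $t=0$ the zero $0$ is simple and $4n^2$, $1\le n\le N$, are double. The total is $2N+1$. Take also $N\ge N_0$ and so large that $\Delta(\lambda,\tau_b)>2$ for $\lambda\le-o_N$. Then the real zeros in the disc are all real zeros below $o_N$. Since $o_N$ is an interior point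 of $Z_N(h,\tau_b)$, these are the left end of $Z_N(h,\tau_b)$ and the zeros attached to $j<N$, namely two, with multiplicity, for each $j<N$ with $\tau_j(h)\ge\tau_b$. The number of nonreal zeros in the disc is therefore
\[
2N+1-1-2\,\#\{j<N:\tau_j(h)\ge\tau_b\}=2\,\#\{j<N:\tau_j(h)<\tau_b\}=2\,\#\{j:\tau_j(h)<\tau_b\},
\]
where the last step uses $\tau_j(h)>\tau_b$ for $j\ge N_0$. Letting $N\to\infty$ completes the proof.
\end{proof}

\section{Levels above $2$}\label{sec:above}

At $\tau=0$ the function $2\cos\pi\sqrt\lambda$ has a local maximum at $\lambda=4$ with value exactly $2$. For $\tau>0$ the curve $A$ crosses the real axis near $\lambda=4$, and there $\Delta>2$: the maximum has risen. A rising maximum has $\Delta_{\lambda\lambda}$ and $\Delta_\tau$ of opposite signs, the case in which real zeros are created.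

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
The zeros of $\Delta(\cdot,0)-2$ are the numbers $4n^2$, so the closed disc $|\lambda-4|\le1$ contains only the zero $4$, which is double: $\Delta_\lambda(4,0)=0$, $\Delta_{\lambda\lambda}(4,0)=-\pi^2/8$. Also $\Delta(3,0)<2$ and $\Delta(5,0)<2$. By Lemmas~\ref{lem:zeros} and~\ref{lem:odd}(b) there are $\delta,\tau_1>0$ such that for $0\le\tau\le\tau_1$ and $|h-2|\le\delta$ the function $\Delta(\cdot,\tau)-h$ has exactly two zeros in $|\lambda-4|<1$ and none on the boundary, $\Delta(3,\tau)<2$, $\Delta(5,\tau)<2$, and $|e_0(\tau_1)-4|<1$. The function $\mathcal M(\tau)=\max_{[3,5]}\Delta(\cdot,\tau)$ is continuous, $\mathcal M(0)=2$, and $\mathcal M(\tau_1)\ge\Delta(e_0(\tau_1),\tau_1)>2$. Put $h_0=\min(2+\delta,\mathcal M(\tau_1))$, let $2<h<h_0$, and let $\tau_b\in(0,\tau_1)$ be the least $\tau$ with $\mathcal M(\tau)=h$.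

For $0\le\tau<\tau_b$ we have $\mathcal M(\tau)<h$, so the two zeros in the disc are nonreal, hence conjugate and simple. Let $\lambda_+(\tau)$ be the one in the upper half-plane; by Lemma~\ref{lem:zeros}, applied to small circles around it, it is continuous in $\tau$. At $\tau_b$ the maximum $h>2$ is attained at an interior point $\lambda_b$ of $[3,5]$. A local maximum point with value $h$ is a zero of $\Delta-h$ of multiplicity at least two, so $\lambda_b$ accounts for both zeros in the disc, and Lemma~\ref{lem:zeros} on small circles around $\lambda_b$ gives $\lambda_+(\tau)\to\lambda_b$ as $\tau\uparrow\tau_b$. With $\lambda_+(\tau_b)=\lambda_b$, the function $V\mapsto\lambda_+(4V^2-1)$ on $[\frac12,\frac12\sqrt{1+\tau_b}]$ is an $h$-curve that returns.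
\end{proof}

\begin{thebibliography}{1}
\bibitem{Veliev} O. A. Veliev, \emph{Spectral Analysis of the Schrodinger Operator with an Optical Potential}, arXiv:2002.02500 (2020).
\end{thebibliography}
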